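\title{The squeezing function and strong pseudoconvexity of domains with $C^{2,\alpha}$ boundary}

\begin{abstract}
Let $\Omega\subset\mathbb{C}^d$, $d\ge 2$, be a bounded pseudoconvex domain with $C^{2,\alpha}$ boundary, $\alpha>0$. We prove that if the squeezing function of $\Omega$ tends to $1$ at the boundary, then $\Omega$ is strongly pseudoconvex. This answers a question of Forn\ae ss and Wold. The same conclusion holds when the lower limit of the squeezing function at the boundary is at least $1-\varepsilon(d,\alpha)$. The proof compares two growth rates of the Bergman kernel along an inner normal. At a Levi-degenerate point the kernel grows more slowly than $\delta^{-(d+1)}$ by a power of $\delta$. When the squeezing function is close to $1$, translations along the normal converge to a holomorphic semigroup of linear fractional self-maps of the ball, and an inequality for the generator of this semigroup forces faster growth.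
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $d\ge2$, $\mathbb{B}$ is the unit ball of $\mathbb{C}^d$ and $\mathbb{D}$ is the unit disc. The \emph{squeezing function} of a bounded domain $\Omega\subset\mathbb{C}^d$ is
\[
s_\Omega(p)=\sup\{r:\ \text{there is an injective holomorphic } f:\Omega\to\mathbb{B}\text{ with } f(p)=0,\ r\mathbb{B}\subset f(\Omega)\}.
\]
It takes values in $(0,1]$, because a translate of $\Omega$ can be shrunk into $\mathbb{B}$, and it is invariant under biholomorphisms. It measures how round $\Omega$ looks from $p$: if $s_\Omega(p)>r$, then $(\Omega,p)$ is biholomorphic to $(\Omega',0)$ with $r\mathbb{B}\subset\Omega'\subset\mathbb{B}$. For the ball itself $s_{\mathbb{B}}\equiv1$, since the automorphism group of $\mathbb{B}$ is transitive.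

Two results relate the boundary behavior of $s_\Omega$ to the Levi form of $\partial\Omega$, whose definition is recalled in Section~\ref{sec:prelim}.
\begin{itemize}
\item[(i)] (Diederich--Forn\ae ss--Wold; Deng--Guan--Zhang.) If $\Omega\subset\mathbb{C}^d$ is a bounded strongly pseudoconvex domain with $C^2$ boundary, then $s_\Omega(z)\to1$ as $z\to\partial\Omega$.
\item[(ii)] (Forn\ae ss--Wold.) For every $d\ge2$ there is a bounded convex domain $\Omega\subset\mathbb{C}^d$ with $C^2$ boundary that is not strongly pseudoconvex and satisfies $s_\Omega(z)\to1$ as $z\to\partial\Omega$.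
\end{itemize}
So the converse of (i) fails for $C^2$ boundaries. Forn\ae ss and Wold asked whether it holds with more regularity; we take the question from \cite{Zimmer}.
\begin{quote}
Let $\Omega\subset\mathbb{C}^d$, $d\ge2$, be a bounded pseudoconvex domain with $C^k$ boundary for some $k>2$. If $s_\Omega(z)\to1$ as $z\to\partial\Omega$, is $\Omega$ strongly pseudoconvex?
\end{quote}

A scaling computation suggests the answer. Let a domain in $\mathbb{C}^2$ be given near $0$ by $\operatorname{Re}z_1>\phi(z_2)$, with $\phi$ radial and increasing in $|z_2|$, and look at it from the point $(\delta,0)$. Choose $t>0$ with $\phi(t)=\delta$ and put $w=(z_1/\delta,z_2/t)$; the inequality becomes $\operatorname{Re}w_1>\phi(tw_2)/\phi(t)$. The domain $\operatorname{Re}w_1>|w_2|^2$ is biholomorphic to the ball, so one expects roundness when $\phi(tw_2)/\phi(t)\to|w_2|^2$ as $t\to0$. This holds for $\phi(z_2)=|z_2|^2$. It also holds for $\phi(z_2)=|z_2|^2/\log(1/|z_2|)$, which is $C^2$ with vanishing Hessian at $0$. It cannot hold when $\phi(t)=O(t^{2+\alpha})$ with $\alpha>0$: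 the relation $\phi(2t)/\phi(t)\to4$, iterated, gives $\phi(2^{-m}t_0)\ge(4+\eta)^{-m}\phi(t_0)$ for any fixed $\eta>0$ and small $t_0$, which is incompatible with the bound $O(2^{-m(2+\alpha)})$ once $4+\eta<2^{2+\alpha}$. One therefore guesses that any H\"older regularity of the second derivatives restores the converse of (i). This is correct. A $C^k$ boundary with $k>2$ is $C^{2,\alpha}$ for some $\alpha\in(0,1]$, so the following theorem answers the question affirmatively for every $k>2$.

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb{C}^d$, $d\ge2$, be a bounded pseudoconvex domain with $C^{2,\alpha}$ boundary, $\alpha\in(0,1]$. If $\lim_{z\to\partial\Omega}s_\Omega(z)=1$, then $\Omega$ is strongly pseudoconvex.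
\end{theorem}

We deduce it from a statement at one boundary point, in which the squeezing function need only be close to $1$ along the normal.

\begin{theorem}\label{thm:point}
For $d\ge2$ and $\alpha\in(0,1]$ there is $\varepsilon=\varepsilon(d,\alpha)>0$ with the following property. Let $\Omega\subset\mathbb{C}^d$ be a bounded pseudoconvex domain with $C^2$ boundary, and let $p\in\partial\Omega$ with inner unit normal $\nu$. Assume that
\begin{itemize}
\item[(a)] some $C^2$ defining function of $\Omega$ equals its second order Taylor polynomial at $p$ up to $O(|z-p|^{2+\alpha})$;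
\item[(b)] every holomorphic map $g:\mathbb{D}\to\mathbb{C}^d$ with $g(\mathbb{D})\subset\partial\Omega$ and $g(0)=p$ is constant;
\item[(c)] $\liminf_{\delta\to0^+}s_\Omega(p+\delta\nu)\ge1-\varepsilon$.
\end{itemize}
Then the Levi form of $\partial\Omega$ at $p$ is positive definite.
\end{theorem}

\begin{corollary}\label{cor:gap}
Let $\varepsilon=\varepsilon(d,\alpha)$ be as in Theorem~\ref{thm:point}. For a bounded pseudoconvex domain $\Omega\subset\mathbb{C}^d$ with $C^{2,\alpha}$ boundary the following are equivalent: \emph{(1)} $\Omega$ is strongly pseudoconvex; \emph{(2)} $\lim_{z\to\partial\Omega}s_\Omega(z)=1$; \emph{(3)} $\liminf_{z\to\partial\Omega}s_\Omega(z)\ge1-\varepsilon$.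
\end{corollary}

By (ii), $C^{2,\alpha}$ cannot be weakened to $C^2$ in Theorem~\ref{thm:main} or Corollary~\ref{cor:gap}, even for convex domains.

The scaling computation is not a proof, because the maps $f$ in the definition of $s_\Omega$ are arbitrary: nothing says that they resemble the rescalings $z\mapsto w$. We keep the shape of the argument, an inequality between two scales that is iterated and compared with a Taylor bound, but we replace $\phi$ by a quantity that transforms well under every biholomorphism, the Bergman kernel $\beta(\delta)=k_\Omega(p+\delta\nu)$. The two scales $\delta$ and $L\delta$ are linked by the translation $z\mapsto z+(L-1)\delta\nu$, which maps the part of $\Omega$ near $p$ into $\Omega$. Section~\ref{sec:models} carries this out on two model domains. Sections~\ref{sec:semigroup} and~\ref{sec:linear} prove the inequality between scales in an abstract setting: conjugated by the maps $f$, the translations converge to a semigroup of linear fractional self-maps of $\mathbb{B}$, and the ratio $\beta(L\delta)/\beta(\delta)$ is bounded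 through the generator. Section~\ref{sec:upper} bounds $\beta$ from above at a degenerate point, Section~\ref{sec:local} verifies the abstract hypotheses at a boundary point, and Section~\ref{sec:proofs} combines the estimates.

\section{Preliminaries}\label{sec:prelim}

\subsection{Boundaries and the Levi form}
A $C^2$ \emph{defining function} of $\Omega$ is a real $C^2$ function $\rho$ near $\partial\Omega$ with $\Omega=\{\rho<0\}$ there and $d\rho\ne0$ on $\partial\Omega$. If $\partial\Omega$ is $C^{2,\alpha}$ we take $\rho$ of class $C^{2,\alpha}$; then condition (a) of Theorem~\ref{thm:point} holds at every boundary point by Taylor's formula. The \emph{Levi form} at $p\in\partial\Omega$ is the Hermitian form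
\[
\sum_{j,k}\rho_{z_j\bar z_k}(p)\,v_j\bar v_k\quad\text{on the complex tangent space}\quad\Big\{v\in\mathbb{C}^d:\ \sum_j\rho_{z_j}(p)v_j=0\Big\}.
\]
A change of $\rho$ multiplies it by a positive constant. If $\Omega$ is pseudoconvex with $C^2$ boundary, the Levi form is positive semidefinite at every boundary point; $\Omega$ is \emph{strongly pseudoconvex} if it is positive definite at every boundary point. We call $p$ \emph{Levi-degenerate} if the Levi form at $p$ vanishes on some nonzero complex tangent vector. Translations and unitary maps preserve all the quantities in this paper, so a boundary point can always be \emph{normalized}: $p=0$, $\nu=e_1$ and, after multiplying $\rho$ by a positive constant, $\nabla\rho(0)=-e_1$, where $\nabla$ is the real gradient on $\mathbb{C}^d=\mathbb{R}^{2d}$.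

\subsection{Holomorphic maps}
We write $Jh$ for the complex Jacobian determinant of $h$. An injective holomorphic map from an open subset of $\mathbb{C}^d$ to $\mathbb{C}^d$ has nowhere vanishing Jacobian and is a biholomorphism onto its open image. By Hurwitz's theorem, a locally uniform limit of nowhere vanishing holomorphic functions on a domain is nowhere vanishing or identically zero. By Montel's theorem, the holomorphic maps from a domain to $\overline{\mathbb{B}}$ form a compact metrizable space for locally uniform convergence. We use the maximum principle in this form: if $h$ is a holomorphic map from a domain to $\overline{\mathbb{B}}$ and $|h|<1$ at one point, then $|h|<1$ everywhere, for the plurisubharmonic function $|h|^2\le1$ would be constant if it took the value $1$. The next lemma says that nondegenerate solutions of an equation persist under perturbation.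

\begin{lemma}\label{lem:persist}
Let $h_n,h$ be holomorphic maps into $\mathbb{C}^d$ defined near $a\in\mathbb{C}^d$, with $h_n\to h$ locally uniformly and $Jh(a)\ne0$. Then there are points $a_n\to a$ with $h_n(a_n)=h(a)$ for all large $n$.
\end{lemma}

\begin{proof}
Let $\psi$ be a holomorphic inverse of $h$ from a neighborhood $V$ of $h(a)$ onto a neighborhood of $a$. Let $D'$ be the closed ball of radius $\epsilon$ about $a$, with $\epsilon$ so small that $h(D')\subset V$ and $\psi\circ h=\mathrm{id}$ on $D'$. For $n\ge n(\epsilon)$ we have $h_n(D')\subset V$ and $|\psi\circ h_n-\mathrm{id}|\le\epsilon$ on $D'$. Then $x\mapsto a+x-\psi(h_n(x))$ maps $D'$ continuously into itself. A Brouwer fixed point satisfies $\psi(h_n(x))=a$, that is, $h_n(x)=h(a)$. Since $\epsilon$ is arbitrarily small, the lemma follows.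
\end{proof}

\subsection{The Bergman kernel}
For a domain $D\subset\mathbb{C}^d$ the Bergman kernel on the diagonal is
\[
k_D(z)=\sup\Big\{|h(z)|^2:\ h\text{ holomorphic on }D,\ \int_D|h|^2\le1\Big\}<\infty .
\]
It is \emph{monotone}: $D\subset D'$ implies $k_{D'}\le k_D$ on $D$. It obeys the \emph{transformation law} $k_D(z)=k_{D'}(f(z))|Jf(z)|^2$ for a biholomorphism $f:D\to D'$. It is positive on a bounded domain (take $h$ constant), hence on any domain biholomorphic to a bounded one. For the ball, $k_{\mathbb{B}}(\zeta)=c_d(1-|\zeta|^2)^{-(d+1)}$ with a constant $c_d>0$.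

\subsection{The ball in projective coordinates}\label{ssec:proj}
On $W=\mathbb{C}^{1+d}$ consider the Hermitian form of signature $(1,d)$
\[
\langle Z,Z'\rangle=Z_0\overline{Z_0'}-\sum_{j=1}^dZ_j\overline{Z_j'} .
\]
A vector $Z$ is \emph{positive} if $\langle Z,Z\rangle>0$ and \emph{null} if $\langle Z,Z\rangle=0$. A nonzero vector with $\langle Z,Z\rangle\ge0$ has $Z_0\ne0$, so it is a multiple of $(1,\zeta)$ for a unique $\zeta\in\overline{\mathbb{B}}$, and it is positive exactly when $\zeta\in\mathbb{B}$. By Sylvester's law of inertia the orthogonal complement of a positive vector is negative definite. If $N\ne0$ is null, then $N^\perp$ contains no positive vector $Y$ (otherwise $N$ would lie in the negative definite space $Y^\perp$), so the form is negative semidefinite on $N^\perp$; its kernel there is $N^\perp\cap N^{\perp\perp}=\mathbb{C}N$, and $N^\perp/\mathbb{C}N$ is negative definite.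

For $g\in GL(W)$ let $[g]$ be the linear fractional map defined by $g(1,\zeta)\in\mathbb{C}\cdot(1,[g](\zeta))$ wherever $(g(1,\zeta))_0\ne0$. Put $Z^0=(1,0)$.

\begin{lemma}\label{lem:jac}
For $g\in GL(W)$ and $Z=(1,\zeta)$ with $(gZ)_0\neq0$ we have $J[g](\zeta)=\det g/(gZ)_0^{d+1}$. If $gZ^0$ is positive, then
\[
\frac{k_{\mathbb{B}}([g](0))}{k_{\mathbb{B}}(0)}\,|J[g](0)|^2=|\det g|^2\,\langle gZ^0,gZ^0\rangle^{-(d+1)} .
\]
\end{lemma}

\begin{proof}
The map $\pi(t,\zeta)=t(1,\zeta)$ has Jacobian $t^d$, and $g\circ\pi=\pi\circ\hat g$ with $\hat g(t,\zeta)=(t(gZ)_0,[g](\zeta))$. The derivative of $\hat g$ is block triangular with determinant $(gZ)_0\,J[g](\zeta)$. The chain rule gives $\det g\cdot t^d=(t(gZ)_0)^d(gZ)_0J[g](\zeta)$, which is the first formula. The second follows from it and from $1-|[g](0)|^2=\langle gZ^0,gZ^0\rangle/|(gZ^0)_0|^2$.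
\end{proof}

An operator $H$ on $W$ is \emph{self-adjoint} if $\langle HZ,Z'\rangle=\langle Z,HZ'\rangle$. With $\mathcal{J}=\operatorname{diag}(1,-1,\dots,-1)$ this reads $H^*=\mathcal{J}H\mathcal{J}$, so $\operatorname{tr}H$ is real; the eigenvalues of $H$ need not be. For real $s$ the operator $e^{sH}$ is self-adjoint as well. Let $U(1,d)$ be the group of operators preserving the form. Every automorphism of $\mathbb{B}$ is $[g]$ for some $g\in U(1,d)$, unique up to a unimodular scalar, so $\operatorname{Aut}(\mathbb{B})$ is the Lie group $PU(1,d)$, with Lie algebra $\mathfrak{su}(1,d)$.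

\begin{lemma}\label{lem:group}
Let $(A_y)_{y\in\mathbb{R}}$ be automorphisms of $\mathbb{B}$ with $A_yA_{y'}=A_{y+y'}$, continuous in $y$ for locally uniform convergence. Then $A_y=[e^{iyH}]$ for a self-adjoint operator $H$ on $W$.
\end{lemma}

\begin{proof}
We first check that $y\mapsto A_y$ is continuous into the Lie group $PU(1,d)$. For $g\in U(1,d)$ the relations $g^*\mathcal{J}g=\mathcal{J}=g\mathcal{J}g^*$ give $\sum_{j\ge1}|g_{j0}|^2=\sum_{k\ge1}|g_{0k}|^2=|g_{00}|^2-1$ and $\sum_{j\ge1}|g_{jk}|^2=1+|g_{0k}|^2$ for $k\ge1$, so all entries are bounded by $|g_{00}|=(1-|[g](0)|^2)^{-1/2}$. If $y_n\to y$ and $A_{y_n}=[g_n]$, the matrices $g_n$ are therefore bounded, and each limit point $g\in U(1,d)$ has $[g]=A_y$. So the classes of $g_n$ converge in $PU(1,d)$. A continuous homomorphism from $\mathbb{R}$ to a Lie group is a one-parameter subgroup, so $A_y=[e^{yX}]$ with $X\in\mathfrak{su}(1,d)$, and $\langle XZ,Z'\rangle=-\langle Z,XZ'\rangle$ shows that $H=-iX$ is self-adjoint.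
\end{proof}

\section{Two model domains}\label{sec:models}

The link between translations and the Bergman kernel is an identity. Let $f:D\to D'$ be a biholomorphism of domains in $\mathbb{C}^d$ with $D'$ bounded, let $v\in D$ with $f(v)=0$ and $(T+1)v\in D$, and let $\tau(\zeta)=f(f^{-1}(\zeta)+Tv)$ near $\zeta=0$. Differentiating $\tau(f(z))=f(z+Tv)$ at $z=v$ gives $J\tau(0)Jf(v)=Jf((T+1)v)$. The transformation law at the points $(T+1)v$ and $v$ then yields
\begin{equation}\label{eq:ratio}
\frac{k_D((T+1)v)}{k_D(v)}=\frac{k_{D'}(\tau(0))\,|Jf((T+1)v)|^2}{k_{D'}(0)\,|Jf(v)|^2}=\frac{k_{D'}(\tau(0))}{k_{D'}(0)}\,|J\tau(0)|^2 .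
\end{equation}
The unknown map $f$ enters the right side only through $D'$ and the conjugated translation $\tau$.

\begin{example}[the nondegenerate model]\label{ex:siegel}
Let $\mathcal{U}=\{\operatorname{Re}z_1>|z'|^2\}$, $z'=(z_2,\dots,z_d)$, and $M(Z_0,Z_1,Z')=(\frac{Z_0+Z_1}2,\frac{Z_0-Z_1}2,Z')$. Since $\langle MZ,MZ\rangle=\operatorname{Re}(Z_1\overline{Z_0})-|Z'|^2$, the map $f=[M]$ is a biholomorphism of $\mathcal{U}$ onto $\mathbb{B}$, with $f(e_1)=0$. The translation by $\sigma e_1$ maps $\mathcal{U}$ into itself when $\operatorname{Re}\sigma\ge0$ and onto itself when $\sigma$ is imaginary. It equals $[I+\sigma E]$ with $EZ=(0,Z_0,0)$. Conjugating by $M$, whose inverse is $M^{-1}X=(X_0+X_1,X_0-X_1,X')$, we find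
\[
\tau_\sigma=[I+\sigma H],\qquad HX=MEM^{-1}X=\tfrac12(X_0+X_1)N=\tfrac12\langle X,N\rangle N,\qquad N=(1,-1,0).
\]
The operator $H$ is self-adjoint, and $H^2=0$ because $N$ is null, so $\tau_\sigma=[e^{\sigma H}]$ and $\operatorname{tr}H=0$. The function
\[
Q(s)=\langle e^{sH}Z^0,e^{sH}Z^0\rangle=\langle e^{2sH}Z^0,Z^0\rangle=1+s\,|\langle Z^0,N\rangle|^2=1+s
\]
is positive exactly when $(1+s)e_1\in\mathcal{U}$; it changes sign at $s=-1$, where the backward orbit of $e_1$ leaves the domain. By \eqref{eq:ratio} and Lemma~\ref{lem:jac},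
\[
\frac{k_{\mathcal{U}}((T+1)e_1)}{k_{\mathcal{U}}(e_1)}=e^{2T\operatorname{tr}H}Q(T)^{-(d+1)}=(T+1)^{-(d+1)} .
\]
\end{example}

\begin{example}[the degenerate model]\label{ex:degenerate}
Let $d=2$, $D_\alpha=\{\operatorname{Re}z_1>|z_2|^{2+\alpha}\}$, $\theta=\frac1{2+\alpha}$ and $\kappa=1-2\theta=\frac\alpha{2+\alpha}$. The map $z\mapsto(\frac1{1+z_1},\frac{z_2}{1+z_1})$ is injective and bounded on $D_\alpha$, so $k_{D_\alpha}>0$. The dilation $(z_1,z_2)\mapsto(\delta z_1,\delta^\theta z_2)$ is an automorphism with $|J|^2=\delta^{2+2\theta}=\delta^{3-\kappa}$, hence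
\[
\frac{k_{D_\alpha}((T+1)e_1)}{k_{D_\alpha}(e_1)}=(T+1)^{-3+\kappa}.
\]
Translations by $\sigma e_1$ act on $D_\alpha$ exactly as on $\mathcal{U}$. Suppose that $f:D_\alpha\to\mathbb{B}$ were a biholomorphism with $f(e_1)=0$. The conjugated translations $\tau_{iy}$ would form a one-parameter group of automorphisms, so $\tau_{iy}=[e^{iyH}]$ by Lemma~\ref{lem:group}, and analytic continuation in $\sigma$ would give $\tau_\sigma=[e^{\sigma H}]$ for $\operatorname{Re}\sigma\ge0$. We would not know $H$, but we would know two of its properties: $e^{sH}$ preserves positive vectors for $s\ge0$, because $\tau_s(\mathbb{B})\subset\mathbb{B}$; and $Q(-1)\le0$, because $e_1-e_1=0\notin D_\alpha$. Proposition~\ref{prop:lin} below shows that these two properties imply $e^{2T\operatorname{tr}H}Q(T)^{-3}\le27\,(T+1)^{-3}$. So $(T+1)^{\kappa}\le27$ for every integer $T\ge1$, which is false.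
\end{example}

The general proof follows Example~\ref{ex:degenerate}, with three changes. The biholomorphism is replaced by a sequence of maps that fill larger and larger balls, so the semigroup appears only in the limit. The translations preserve $\Omega$ only near $p$, so the maps must be localized. And there are no dilations, so the exact value of the ratio is replaced by an upper bound for the kernel and an iteration over scales.

\section{Translations in nearly round domains}\label{sec:semigroup}

Let $S=\{\sigma\in\mathbb{C}:\operatorname{Re}\sigma>0\}$. We consider domains $\Omega_n\subset\mathbb{C}^d$ and points $v_n\in\Omega_n$; in the application $0\in\partial\Omega_n$ and $v_n=\delta_ne_1$. The vector $v_n$ is both the base point and the direction of translation. The hypotheses are the following.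
\begin{itemize}
\item[(H1)] There are injective holomorphic maps $f_n:\Omega_n\to\mathbb{B}$ with $f_n(v_n)=0$, $r_n\mathbb{B}\subset f_n(\Omega_n)$ and $r_n\to1$. Put $F_n=f_n^{-1}|_{r_n\mathbb{B}}$.
\item[(H2)] For compact sets $K\subset\mathbb{B}$ and $C\subset S$ and all large $n$: $F_n(\zeta)+\sigma v_n\in\Omega_n$ for $\zeta\in K$, $\sigma\in C$.
\item[(H3)] For compact $C\subset S$ and all large $n$: $\xi v_n\in\Omega_n$ for $\xi\in C$.
\item[(H4)] For each real $s>0$ and all large $n$: $-sv_n\notin\Omega_n$.
\end{itemize}

\begin{proposition}\label{prop:key}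
Under \emph{(H1)--(H4)}, for every integer $T\ge1$,
\[
\limsup_{n\to\infty}\frac{k_{\Omega_n}((T+1)v_n)}{k_{\Omega_n}(v_n)}\le\Big(\frac{d+1}{T+1}\Big)^{d+1}.
\]
\end{proposition}

The power of $T+1$ is that of Example~\ref{ex:siegel}. Hypothesis (H4) fixes the scale, and the proposition fails without it: for $\Omega_n=v_n+\mathbb{B}$ with $v_n\to0$ and $f_n(z)=z-v_n$, hypotheses (H1)--(H3) hold and the ratio $k_{\mathbb{B}}(Tv_n)/k_{\mathbb{B}}(0)$ tends to $1$. The constant sequence $(D_\alpha,e_1)$ satisfies (H2)--(H4) for any choice of maps, so by Example~\ref{ex:degenerate} it cannot satisfy (H1).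

We reduce Proposition~\ref{prop:key} to the following inequality, proved in Section~\ref{sec:linear}.

\begin{proposition}\label{prop:lin}
Let $H$ be a self-adjoint operator on $W$ such that
\begin{equation}\label{eq:cone}
\langle Z,Z\rangle>0,\ s\ge0\ \Longrightarrow\ \langle e^{2sH}Z,Z\rangle=\langle e^{sH}Z,e^{sH}Z\rangle>0 .
\end{equation}
Let $V\in W$ with $\langle V,V\rangle=1$ and $Q(s)=\langle e^{2sH}V,V\rangle$ for $s\in\mathbb{R}$. If $Q(-1)\le0$, then for every integer $T\ge1$
\[
e^{2T\operatorname{tr}H}\,Q(T)^{-(d+1)}\le\Big(\frac{d+1}{T+1}\Big)^{d+1}.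
\]
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Fix $T$. It suffices to show that every subsequence has a further subsequence along which the ratio converges to a limit $R$ satisfying the bound. We pass to subsequences without changing notation.

\medskip\noindent\emph{Step 1: the limit semigroup.} Put
\[
\tau_{n,\sigma}(\zeta)=f_n(F_n(\zeta)+\sigma v_n),\qquad\varphi_n(\sigma)=f_n((1+\sigma)v_n).
\]
By (H2), $\tau_n$ is defined and holomorphic in $(\sigma,\zeta)$ near any given compact subset of $S\times\mathbb{B}$ for $n$ large; by (H3), the same holds for $\varphi_n$ on $\{\operatorname{Re}\sigma>-1\}$. Both take values in $\mathbb{B}$. By Montel's theorem and a diagonal argument we may assume that $\tau_n\to\tau$ on $S\times\mathbb{B}$ and $\varphi_n\to\varphi$ on $\{\operatorname{Re}\sigma>-1\}$, locally uniformly, with limits taking values in $\overline{\mathbb{B}}$. The danger is that the limits collapse to the sphere, and $\varphi$ is introduced to exclude this. Since $\varphi(0)=0$, the maximum principle shows that $\varphi$ takes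 values in $\mathbb{B}$. Since $F_n(0)=v_n$, we have $\tau_\sigma(0)=\varphi(\sigma)\in\mathbb{B}$ for $\sigma\in S$, and the maximum principle on $S\times\mathbb{B}$ shows that $\tau$ takes values in $\mathbb{B}$.

Let $\sigma\in S$ and let $K\subset\mathbb{B}$ be compact. For large $n$ the sets $\tau_{n,\sigma}(K)$ lie in a fixed compact set $K'\subset\mathbb{B}$, and $K'\subset r_n\mathbb{B}$. Hence $F_n(\tau_{n,\sigma}(\zeta))=F_n(\zeta)+\sigma v_n$ on $K$, and so $\tau_{n,\sigma'}\circ\tau_{n,\sigma}=\tau_{n,\sigma+\sigma'}$ on $K$ for $\sigma'\in S$ and $n$ large. As $\tau_{n,\sigma'}\to\tau_{\sigma'}$ uniformly on $K'$,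
\begin{equation}\label{eq:semigroup}
\tau_{\sigma'}\circ\tau_\sigma=\tau_{\sigma+\sigma'}\qquad(\sigma,\sigma'\in S).
\end{equation}

\medskip\noindent\emph{Step 2: the limit of the ratio.} Let $k_n=k_{f_n(\Omega_n)}$. Monotonicity gives $k_{\mathbb{B}}\le k_n\le k_{r_n\mathbb{B}}$ on $r_n\mathbb{B}$, and $k_{r_n\mathbb{B}}(\zeta)=r_n^{-2d}k_{\mathbb{B}}(\zeta/r_n)$ by the transformation law, so $k_n\to k_{\mathbb{B}}$ locally uniformly on $\mathbb{B}$. By \eqref{eq:ratio},
\begin{equation}\label{eq:R}
\frac{k_{\Omega_n}((T+1)v_n)}{k_{\Omega_n}(v_n)}=\frac{k_n(\tau_{n,T}(0))}{k_n(0)}|J\tau_{n,T}(0)|^2\longrightarrow R:=\frac{k_{\mathbb{B}}(\tau_T(0))}{k_{\mathbb{B}}(0)}|J\tau_T(0)|^2 .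
\end{equation}
If $R=0$ there is nothing to prove. Assume $R>0$, so that $J\tau_T(0)\ne0$. We claim that $\tau_T$ is then injective. On each ball relatively compact in $\mathbb{B}$ the map $\tau_{n,T}$ is injective for large $n$, so $J\tau_{n,T}$ has no zero there, and by Hurwitz's theorem $J\tau_T$ has no zero in $\mathbb{B}$. If $\tau_T(a)=\tau_T(b)$ with $a\ne b$, Lemma~\ref{lem:persist} gives $a_n\to a$ and $b_n\to b$ with $\tau_{n,T}(a_n)=\tau_{n,T}(b_n)$, contradicting the injectivity of $\tau_{n,T}$ on a ball containing $a$ and $b$.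

\medskip\noindent\emph{Step 3: the boundary values are automorphisms.} In the models the imaginary translations are automorphisms. Here (H2) says nothing about imaginary $\sigma$, so we obtain these maps as limits from $S$. Let $y\in\mathbb{R}$ and $\sigma_m\in S$ with $\sigma_m\to iy$, and suppose that $\tau_{\sigma_m}\to g$ locally uniformly. Since $\varphi$ is holomorphic across the imaginary axis, which is the content of (H3), $g(0)=\lim\varphi(\sigma_m)=\varphi(iy)\in\mathbb{B}$, and $g(\mathbb{B})\subset\mathbb{B}$ by the maximum principle. By \eqref{eq:semigroup},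
\[
\tau_T\circ g=\lim\tau_T\circ\tau_{\sigma_m}=\lim\tau_{T+\sigma_m}=\tau_{T+iy}.
\]
As $\tau_T$ is injective, $g$ depends only on $y$; call it $A_y$. By compactness of the space of holomorphic maps $\mathbb{B}\to\overline{\mathbb{B}}$, we get $\tau_\sigma\to A_y$ as $S\ni\sigma\to iy$. Put $\tau_{iy}=A_y$. The map $\sigma\mapsto\tau_\sigma$ is then continuous on $\overline S$: if $y_m\to y$, choose $\sigma_m\in S$ within $1/m$ of $iy_m$ with $\tau_{\sigma_m}$ within $1/m$ of $A_{y_m}$ in a metric for locally uniform convergence; then $\sigma_m\to iy$, so $\tau_{\sigma_m}\to A_y$ and $A_{y_m}\to A_y$.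

From $\tau_T\circ A_0=\tau_T$ we get $A_0=\mathrm{id}$. Letting $\sigma\to iy$ and $\sigma'\to iy'$ in \eqref{eq:semigroup}, which is legitimate because $A_y$ maps compact subsets of $\mathbb{B}$ to compact subsets of $\mathbb{B}$, we get $A_{y'}A_y=A_{y+y'}$. In particular $A_yA_{-y}=\mathrm{id}$, so each $A_y$ is an automorphism, and Lemma~\ref{lem:group} gives $A_y=[e^{iyH}]$ with $H$ self-adjoint.

\medskip\noindent\emph{Step 4: the semigroup is linear fractional.} We claim that $\tau_\sigma=[e^{\sigma H}]$ for $\sigma\in S$. Fix $\zeta\in\mathbb{B}$ and write $e^{\sigma H}(1,\zeta)=(q_0(\sigma),q(\sigma))$, entire in $\sigma$. Each component of $q_0(\sigma)\tau_\sigma(\zeta)-q(\sigma)$ is holomorphic on $S$, continuous on $\overline S$ and zero on $i\mathbb{R}$. By the Schwarz reflection principle it extends to an entire function vanishing on a line, so it vanishes identically. If $q_0(\sigma)=0$, then $q(\sigma)=0$ as well, which is impossible because $e^{\sigma H}$ is invertible. Thus $e^{\sigma H}(1,\zeta)=q_0(\sigma)(1,\tau_\sigma(\zeta))$ with $q_0(\sigma)\ne0$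 and $\tau_\sigma(\zeta)\in\mathbb{B}$. This proves the claim, and for real $\sigma=s>0$ it proves \eqref{eq:cone}. With $V=Z^0$ and $Q(s)=\langle e^{sH}Z^0,e^{sH}Z^0\rangle$, Lemma~\ref{lem:jac} turns \eqref{eq:R} into
\[
R=|\det e^{TH}|^2\,Q(T)^{-(d+1)}=e^{2T\operatorname{tr}H}\,Q(T)^{-(d+1)}.
\]

\medskip\noindent\emph{Step 5: the backward orbit leaves the ball by time $1$.} It remains to show $Q(-1)\le0$, and by continuity it is enough to show $Q(-s)\le0$ for $s>1$. Suppose $Q(-s)>0$. Then $e^{-sH}Z^0$ is positive, hence a nonzero multiple of $(1,\zeta_*)$ with $\zeta_*\in\mathbb{B}$, and $\tau_s(\zeta_*)=[e^{sH}](\zeta_*)=0$. By Lemma~\ref{lem:jac}, $J\tau_s(\zeta_*)\ne0$. Lemma~\ref{lem:persist} gives $\zeta_n\to\zeta_*$ with $f_n(F_n(\zeta_n)+sv_n)=0=f_n(v_n)$ for large $n$. Since $f_n$ is injective, $-(s-1)v_n=F_n(\zeta_n)\in\Omega_n$ for all large $n$, which contradicts (H4). Proposition~\ref{prop:lin} now bounds $R$.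
\end{proof}

\section{An inequality for the generator}\label{sec:linear}

We prove Proposition~\ref{prop:lin}. Replacing $H$ by $H+aI$ with $a\in\mathbb{R}$ does not change the maps $[e^{\sigma H}]$. It multiplies $Q(s)$ by $e^{2as}$ and adds $a(d+1)$ to $\operatorname{tr}H$, so it preserves self-adjointness, \eqref{eq:cone}, $Q(0)=1$, the sign of $Q(-1)$, and the quantity $e^{2T\operatorname{tr}H}Q(T)^{-(d+1)}$. We use this freedom to bring $Q$ and $\operatorname{tr}H$ to a form in which the same exponents govern both.

\begin{lemma}\label{lem:normal}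
Let $H$ be self-adjoint with \eqref{eq:cone}, and let $\langle V,V\rangle=1$. After adding a real scalar to $H$, there are finitely many numbers $\lambda_j\ge0$, $B_j\ge0$, and $A\in\mathbb{R}$, $c\ge0$, with
\begin{equation}\label{eq:normal}
\operatorname{tr}H=-\sum_j\lambda_j,\qquad Q(s)=A+cs-\sum_jB_je^{-2\lambda_js}\quad(s\in\mathbb{R}).
\end{equation}
\end{lemma}

\begin{proof}
A self-adjoint operator for an indefinite form need not be diagonalizable, so we first look for one eigenvector in the closed positive cone; its orthogonal complement then reduces the problem to a definite form. A nonzero vector with $\langle Z,Z\rangle\ge0$ is a limit of positive vectors, so by \eqref{eq:cone} the operator $e^{sH}$, $s\ge0$, maps it to a nonzero vector of the same kind. Thus $[e^{sH}]$ is a continuous self-map of $\overline{\mathbb{B}}$. The fixed point sets of $[e^{2^{-m}H}]$, $m\ge0$, in $\overline{\mathbb{B}}$ are nonempty by Brouwer's theorem, compact, and decreasing in $m$. A point in their intersection gives $N\ne0$ with $\langle N,N\rangle\ge0$ and $e^{sH}N\in\mathbb{C}N$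 for all dyadic $s\ge0$, hence for all $s\ge0$. Then $HN=\lim_{s\to0^+}s^{-1}(e^{sH}N-N)=hN$ for some $h\in\mathbb{C}$.

\medskip\noindent\emph{Case 1: $N$ is positive} (a fixed point inside the ball). From $h\langle N,N\rangle=\langle HN,N\rangle=\langle N,HN\rangle=\bar h\langle N,N\rangle$ we see that $h$ is real. Shift $H$ so that $h=0$ and scale $N$ so that $\langle N,N\rangle=1$. The space $N^\perp$ is negative definite and $H$-invariant, so by the spectral theorem it has a basis $u_1,\dots,u_d$ with $Hu_j=h_ju_j$, $h_j\in\mathbb{R}$, $\langle u_i,u_j\rangle=-\delta_{ij}$. Applying \eqref{eq:cone} to $N+\frac12u_j$ gives $1-\frac14e^{2sh_j}>0$ for all $s\ge0$, so $h_j\le0$. Put $\lambda_j=-h_j$ and write $V=aN+\sum b_ju_j$. Then $\operatorname{tr}H=-\sum\lambda_j$ and $Q(s)=|a|^2-\sum|b_j|^2e^{-2\lambda_js}$.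

\medskip\noindent\emph{Case 2: $N$ is null} (a fixed point on the sphere). The identity $\langle HZ,N\rangle=\bar h\langle Z,N\rangle$ shows that $N^\perp$ is $H$-invariant and that $H$ acts on the line $W/N^\perp$ as multiplication by $\bar h$. On the negative definite space $N^\perp/\mathbb{C}N$ the operator induced by $H$ is self-adjoint and has real eigenvalues. So the eigenvalues of $H|_{N^\perp}$ are $h$ and real numbers, and $H$ has in addition the eigenvalue $\bar h$.

\emph{The number $h$ is real.} Suppose $h=\mu+i\omega$ with $\omega\ne0$. Then $\bar h$ is an eigenvalue of $H$ but not of $H|_{N^\perp}$, so $HN'=\bar hN'$ for some $N'\notin N^\perp$. From $\bar h\langle N',N'\rangle=\langle HN',N'\rangle=\langle N',HN'\rangle=h\langle N',N'\rangle$ it follows that $N'$ is null. Scale $N'$ so that $\langle N,N'\rangle=1$ and let $Z=N+N'$. Then $\langle Z,Z\rangle=2$, while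
\[
\langle e^{2sH}Z,Z\rangle=\langle e^{2sh}N+e^{2s\bar h}N',N+N'\rangle=e^{2sh}+e^{2s\bar h}=2e^{2s\mu}\cos(2s\omega)
\]
is negative for some $s>0$. This contradicts \eqref{eq:cone}.

\emph{Splitting off the nonzero eigenvalues.} Shift $H$ so that $h=0$. Then $HN=0$ and $H(W)\subset N^\perp$. Choose $X$ with $\langle N,X\rangle=1$ and let $N''=X-\frac12\langle X,X\rangle N$, a null vector with $\langle N,N''\rangle=1$. The plane spanned by $N,N''$ contains the positive vector $N+N''$ and is nondegenerate, so $U=\{N,N''\}^\perp$ is negative definite of dimension $d-1$, and $N^\perp=\mathbb{C}N\oplus U$. For $u\in U$ write $Hu=\mathcal{S}u+\ell(u)N$ with $\mathcal{S}u\in U$. Since $N\perp U$, we have $\langle\mathcal{S}u,u'\rangle=\langle Hu,u'\rangle=\langle u,Hu'\rangle=\langle u,\mathcal{S}u'\rangle$, so $U$ has a basis $u_1,\dots,u_{d-1}$ with $\mathcal{S}u_j=h_ju_j$, $h_j\in\mathbb{R}$, $\langle u_i,u_j\rangle=-\delta_{ij}$. Let $I=\{j:h_j\ne0\}$. For $j\in I$ the vector $\tilde u_j=u_j+h_j^{-1}\ell(u_j)N$ satisfies $H\tilde u_j=h_ju_j+\ell(u_j)N=h_j\tilde u_j$,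 and $\langle\tilde u_i,\tilde u_j\rangle=-\delta_{ij}$ because $N\perp N^\perp$. Their span $U_1$ is negative definite and $H$-invariant. Hence $W=U_1\oplus U_1^\perp$, and $U_1^\perp$ is $H$-invariant.

\emph{The nilpotent part.} The space $U_0=\mathbb{C}N\oplus\operatorname{span}\{u_j:j\notin I\}$ is contained in $N^\perp\cap U_1^\perp=(\mathbb{C}N\oplus U_1)^\perp$, and both have dimension $d-|I|$, so they are equal. Therefore $H(U_1^\perp)\subset U_0$, $H(U_0)\subset\mathbb{C}N$ and $HN=0$. So $H^3=0$ on $U_1^\perp$ and $\operatorname{tr}H=\sum_{j\in I}h_j$. For a positive vector $Y\in U_1^\perp$, \eqref{eq:cone} reads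
\[
\langle Y,Y\rangle+2s\langle HY,Y\rangle+2s^2\langle HY,HY\rangle>0\qquad(s\ge0).
\]
Since $HY\in N^\perp$, we have $\langle HY,HY\rangle\le0$. A polynomial that is positive on $[0,\infty)$ cannot have a negative leading coefficient, so $\langle HY,HY\rangle=0$ and then $\langle HY,Y\rangle\ge0$.

\emph{Conclusion.} Write $V=Y+\sum_{j\in I}b_j\tilde u_j$ with $Y\in U_1^\perp$. Then $\langle Y,Y\rangle=1+\sum|b_j|^2\ge1$, and
\[
Q(s)=\langle Y,Y\rangle+2s\langle HY,Y\rangle-\sum_{j\in I}|b_j|^2e^{2sh_j}.
\]
Applying \eqref{eq:cone} to the positive vector $Y+\frac12\tilde u_j$ gives $\langle Y,Y\rangle+2s\langle HY,Y\rangle-\frac14e^{2sh_j}>0$ for all $s\ge0$, so $h_j<0$ for $j\in I$. This is \eqref{eq:normal} with $\lambda_j=-h_j$ and $c=2\langle HY,Y\rangle$.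
\end{proof}

By \eqref{eq:normal}, $Q$ is nondecreasing and concave, with $Q(0)=1$ and $Q(-1)\le0$. We need $Q(T)$ to be large, and concavity works against this: $Q$ may level off soon after $s=0$. But it can level off quickly only if some $\lambda_j$ is large, and then $e^{2T\operatorname{tr}H}$ is small. The proof balances the two effects.

\begin{proof}[Proof of Proposition~\ref{prop:lin}]
Normalize $H$ as in Lemma~\ref{lem:normal}. Let $\Lambda=\max_j\lambda_j$ ($\Lambda=0$ if there are no $\lambda_j$), $x=e^{-2\Lambda}\in(0,1]$, $x_j=e^{-2\lambda_j}\in[x,1]$, and $\Sigma(t)=t+t^2+\dots+t^T$. The function $\Sigma$ is increasing on $(0,1]$, $\Sigma(x)\le T$, and $1-t^T=\Sigma(t)(t^{-1}-1)$. We compare the increment of $Q$ on $[0,T]$ with its increment on $[-1,0]$, term by term: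
\begin{align*}
Q(T)-Q(0)&=cT+\sum_jB_j\,\Sigma(x_j)(x_j^{-1}-1)\ge\Sigma(x)\Big[c+\sum_jB_j(x_j^{-1}-1)\Big]\\
&=\Sigma(x)\,[Q(0)-Q(-1)]\ge\Sigma(x).
\end{align*}
Thus $Q(T)\ge\sum_{j=0}^Tx^j$. Since $\operatorname{tr}H\le-\Lambda$, we have $e^{2T\operatorname{tr}H}\le x^T$, and so
\begin{equation}\label{eq:xbound}
e^{2T\operatorname{tr}H}Q(T)^{-(d+1)}\le x^T\Big(\sum_{j=0}^Tx^j\Big)^{-(d+1)}.
\end{equation}
Let $m=\lfloor T/(d+1)\rfloor$, so that $m(d+1)\le T$ and $(m+1)(d+1)\ge T+1$. Keeping the first $m+1$ terms, $\sum_{j=0}^Tx^j\ge(m+1)x^m$. The right side of \eqref{eq:xbound} is therefore at most $x^{T-m(d+1)}(m+1)^{-(d+1)}\le(m+1)^{-(d+1)}\le\big(\frac{d+1}{T+1}\big)^{d+1}$.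
\end{proof}

\begin{remark}
Inequality \eqref{eq:xbound} is attained for every $x$. For $x=1$ this is Example~\ref{ex:siegel}. For $x=e^{-2\lambda}<1$ take $H=\operatorname{diag}(0,-\lambda,0,\dots,0)$ and $V=(1-x)^{-1/2}(1,\sqrt x,0,\dots,0)$; then $Q(s)=(1-x^{1+s})/(1-x)$, $Q(-1)=0$, $Q(T)=\sum_{j=0}^Tx^j$ and $e^{2T\operatorname{tr}H}=x^T$. The logarithmic derivative of the right side of \eqref{eq:xbound} at $x=1$ is $T-(d+1)T/2<0$, so for $x$ slightly below $1$ the value exceeds $(T+1)^{-(d+1)}$. A constant larger than $1$ is thus unavoidable in Proposition~\ref{prop:lin}. It is harmless, because it does not depend on $T$.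
\end{remark}

\section{The kernel near a Levi-degenerate point}\label{sec:upper}

By monotonicity, an upper bound for $k_\Omega$ at a point follows from a large subdomain with known kernel. At distance $\delta$ from a nondegenerate point one can inscribe a polydisc of size $\delta$ in the complex normal direction and $\delta^{1/2}$ in the complex tangential ones. In a Levi-null direction only the Taylor remainder limits the size, to $\delta^{1/(2+\alpha)}$, once the pure terms $\operatorname{Re}b_{jk}z_jz_k$ are removed by a shear. The resulting exponent is that of Example~\ref{ex:degenerate}. This is the only place where condition (a) is used, and for $\alpha=0$ the gain $\kappa$ disappears.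

\begin{lemma}\label{lem:upper}
Let $\Omega$ be a bounded pseudoconvex domain with $C^2$ boundary and let $p\in\partial\Omega$ be a Levi-degenerate point satisfying condition \emph{(a)} of Theorem~\ref{thm:point}. With $\kappa=\frac\alpha{2+\alpha}$ there are $C,\delta_0>0$ such that
\[
k_\Omega(p+\delta\nu)\le C\delta^{-(d+1)+\kappa}\qquad(0<\delta<\delta_0).
\]
\end{lemma}

\begin{proof}
Normalize $p$, so that
\[
\rho(z)=-\operatorname{Re}z_1+\operatorname{Re}\sum_{j,k}b_{jk}z_jz_k+\sum_{j,k}\ell_{jk}z_j\bar z_k+O(|z|^{2+\alpha}).
\]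
The complex tangent space at $0$ is $\{z_1=0\}$ and the Levi form is $(\ell_{jk})_{j,k\ge2}$. After a unitary change of $(z_2,\dots,z_d)$ we have $\ell_{22}=0$. Pseudoconvexity makes the Levi form semidefinite, so the Cauchy--Schwarz inequality $|\ell_{2k}|^2\le\ell_{22}\ell_{kk}$ gives $\ell_{2k}=\ell_{k2}=0$ for all $k\ge2$.

Let $\theta=\frac1{2+\alpha}\in[\frac13,\frac12)$ and $c,\delta\in(0,1)$. On the unit polydisc $P\subset\mathbb{C}^d$ define $z=\Phi(u)$ by
\[
z_2=c\delta^\theta u_2,\qquad z_j=c\delta^{1/2}u_j\ (j\ge3),\qquad z_1=\delta+c\delta u_1+\sum_{j,k\ge2}b_{jk}z_jz_k .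
\]
Below, $C'$ denotes constants independent of $c,\delta,u$, and the terms $o(\delta)$ are uniform in $c$ and $u$. We have $|z_j|\le c\delta^\theta$ for $j\ge2$ and $|z_1|\le2\delta+C'c^2\delta^{2\theta}$. In $\rho(\Phi(u))$ the last sum in $z_1$ cancels the pure terms with $j,k\ge2$, and the linear term leaves $-\delta-c\delta\operatorname{Re}u_1\le-\delta+c\delta$. Three contributions remain.
\begin{itemize}
\item The quadratic terms involving the index $1$ are at most $C'(|z_1|^2+|z_1|c\delta^\theta)$. Here $|z_1|^2\le C'(\delta^2+\delta^{4\theta})=o(\delta)$ since $4\theta>1$, and $|z_1|c\delta^\theta\le2\delta^{1+\theta}+C'c^3\delta^{3\theta}\le o(\delta)+C'c^3\delta$ since $3\theta\ge1$.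
\item The Hermitian terms with $j,k\ge2$ reduce to those with $j,k\ge3$, which are at most $C'c^2\delta$. A nonzero $\ell_{2k}$ would contribute a term of order $\delta^{\theta+1/2}\gg\delta$.
\item The remainder is at most $C'(|z_1|^{2+\alpha}+(c\delta^\theta)^{2+\alpha})$. Since $\theta(2+\alpha)=1$, the second term is $c^{2+\alpha}\delta\le c^2\delta$, and $|z_1|^{2+\alpha}\le C'(\delta^{2+\alpha}+\delta^2)=o(\delta)$.
\end{itemize}
Altogether $\rho(\Phi(u))\le-\delta+c\delta+C'c^2\delta+o(\delta)$. Fix $c$ with $c+C'c^2<\frac12$. For small $\delta$ the set $\Phi(P)$ lies in a neighborhood of $0$ where $\Omega=\{\rho<0\}$, and $\rho<0$ on it, so $\Phi(P)\subset\Omega$. The map $\Phi$ is triangular, hence injective, with $\Phi(0)=\delta e_1$ and $|J\Phi|^2=c^{2d}\delta^{2+2\theta+(d-2)}=c^{2d}\delta^{d+2\theta}$. Therefore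
\[
k_\Omega(\delta e_1)\le k_{\Phi(P)}(\delta e_1)=k_P(0)\,|J\Phi(0)|^{-2}=k_P(0)\,c^{-2d}\,\delta^{-d-2\theta},
\]
and $d+2\theta=d+1-\kappa$.
\end{proof}

\section{Growth of the kernel along the normal}\label{sec:local}

To apply Proposition~\ref{prop:key} at a boundary point we must verify (H2), which concerns the sets $F_n(K)$. We know only that $F_n(0)\to p$, whereas translation along $\nu$ moves points into $\Omega$ only near $p$. The next lemma shows that $F_n(K)$ shrinks to $p$; it is the only place where condition (b) is used.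

\begin{lemma}\label{lem:local}
Let $\Omega$ be a bounded pseudoconvex domain with $C^2$ boundary and let $p\in\partial\Omega$ satisfy condition \emph{(b)} of Theorem~\ref{thm:point}. Let $t>0$ and let $F_j:t\mathbb{B}\to\Omega$ be holomorphic maps with $F_j(0)\to p$. Then $F_j\to p$ locally uniformly on $t\mathbb{B}$.
\end{lemma}

\begin{proof}
By Montel's theorem it suffices to show that every locally uniform limit $F:t\mathbb{B}\to\overline\Omega$ of a subsequence is the constant $p$. Note that $F(0)=p$. By the theorem of Diederich and Forn\ae ss \cite{DF}, a bounded pseudoconvex domain with $C^2$ boundary carries a continuous plurisubharmonic function $u<0$ with $u(z)\to0$ as $z\to\partial\Omega$. Suppose $F(\zeta_0)\in\Omega$ for some $\zeta_0$. Choose $r$ with $|\zeta_0|<r<t$ and a small ball $\mathcal{N}\subset r\mathbb{B}$ about $\zeta_0$ with $F(\overline{\mathcal{N}})\subset\Omega$. For large $j$ in the subsequence, $F_j(\mathcal{N})$ lies in a fixed compact subset of $\Omega$, on which $u\le-c$ for some $c>0$. The function $u\circ F_j$ is plurisubharmonic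 and negative, so the sub-mean value inequality on $r\mathbb{B}$ gives $u(F_j(0))\le-c\operatorname{vol}(\mathcal{N})/\operatorname{vol}(r\mathbb{B})$. This contradicts $u(F_j(0))\to0$. Hence $F(t\mathbb{B})\subset\partial\Omega$. For each unit vector $w$, condition (b) applied to $\xi\mapsto F(t\xi w)$ shows that $F=p$ on the disc $t\mathbb{D}w$, and these discs cover $t\mathbb{B}$.
\end{proof}

The lemma fails without (b): if $\Omega$ coincides with $\{\operatorname{Re}z_1>0\}$ in the ball of radius $2\eta$ about $0$, the maps $F_j(\zeta)=(1/j,\eta\zeta_2,0,\dots,0)$ on $\mathbb{B}$ have a nonconstant limit. Near $p$, a $C^1$ boundary is almost a hyperplane, which gives the remaining geometric input.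

\begin{lemma}\label{lem:cone}
Let $\Omega$ have $C^2$ boundary, let $0\in\partial\Omega$ be normalized, and let $0<\gamma<1$. There is $\eta>0$ such that
\begin{itemize}
\item[(1)] $w+\sigma e_1\in\Omega$ whenever $w\in\Omega\cup\{0\}$, $|w|<\eta$, $|\sigma|<\eta$ and $\operatorname{Re}\sigma>\gamma|\sigma|$;
\item[(2)] $-se_1\notin\Omega$ for $0<s<\eta$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $\eta$ so that in the ball $\{|z|<2\eta\}$ we have $\Omega=\{\rho<0\}$ and $|\nabla\rho+e_1|\le\gamma$. For $|w|,|\sigma|<\eta$ the segment from $w$ to $w+\sigma e_1$ lies in this ball. The real inner product of $-e_1$ and $\sigma e_1$ is $-\operatorname{Re}\sigma$, so integrating $\nabla\rho$ along the segment gives $|\rho(w+\sigma e_1)-\rho(w)+\operatorname{Re}\sigma|\le\gamma|\sigma|$. In (1), $\rho(w)\le0$ and so $\rho(w+\sigma e_1)\le-\operatorname{Re}\sigma+\gamma|\sigma|<0$. In (2), $\rho(-se_1)\ge s-\gamma s>0$.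
\end{proof}

We can now prove the inequality between two scales. If $s_\Omega(p+\delta\nu)\to1$, one can apply Proposition~\ref{prop:key} with $\Omega_n=\Omega$ fixed. To obtain an $\varepsilon$ that does not depend on the domain, we apply it to a sequence of hypothetical counterexamples; this is why the domains were allowed to vary.

\begin{proposition}\label{prop:uniform}
For integers $d,L\ge2$ there is $\varepsilon=\varepsilon(d,L)>0$ with the following property. If $\Omega\subset\mathbb{C}^d$ is a bounded pseudoconvex domain with $C^2$ boundary, and $p\in\partial\Omega$ satisfies conditions \emph{(b)} and \emph{(c)} of Theorem~\ref{thm:point} with this $\varepsilon$, then $\beta(\delta)=k_\Omega(p+\delta\nu)$ satisfies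
\[
\limsup_{\delta\to0^+}\frac{\beta(L\delta)}{\beta(\delta)}<2\Big(\frac{d+1}L\Big)^{d+1}.
\]
\end{proposition}

\begin{proof}
Put $b=((d+1)/L)^{d+1}$ and suppose that no $\varepsilon$ works. Then for each $m\ge4$ there is a domain $\Omega_m$ with a normalized boundary point $0$ satisfying (b), such that $\liminf_{\delta\to0^+}s_{\Omega_m}(\delta e_1)\ge1-\frac1m$ and $\limsup_{\delta\to0^+}\beta_m(L\delta)/\beta_m(\delta)\ge2b$, where $\beta_m(\delta)=k_{\Omega_m}(\delta e_1)$. Let $\eta_m$ be given by Lemma~\ref{lem:cone} for $\Omega_m$ and $\gamma=\frac1m$. We choose $\delta_m>0$ and $f_m$ such that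
\begin{itemize}
\item[($\alpha$)] $\beta_m(L\delta_m)/\beta_m(\delta_m)\ge\frac32b$;
\item[($\beta$)] $f_m:\Omega_m\to\mathbb{B}$ is injective holomorphic, $f_m(\delta_me_1)=0$ and $r_m\mathbb{B}\subset f_m(\Omega_m)$ with $r_m=1-\frac2m$;
\item[($\gamma$)] $m\delta_m<\eta_m$, and $F_m=f_m^{-1}|_{r_m\mathbb{B}}$ satisfies $|F_m(\zeta)|<\eta_m$ for $|\zeta|\le1-\frac3m$.
\end{itemize}
This is possible. For fixed $m$, property ($\alpha$) holds for arbitrarily small values of $\delta_m$. A map as in ($\beta$) exists for all small $\delta_m$, since then $s_{\Omega_m}(\delta_me_1)>1-\frac2m$. Property ($\gamma$) holds for all small $\delta_m$ and every map as in ($\beta$): otherwise there would be base points $\delta^{(j)}e_1\to0$ and inverse maps $F^{(j)}:r_m\mathbb{B}\to\Omega_m$ with $F^{(j)}(0)=\delta^{(j)}e_1$ and $\max_{|\zeta|\le1-3/m}|F^{(j)}(\zeta)|\ge\eta_m$, contrary to Lemma~\ref{lem:local} with $t=r_m$.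

We verify (H1)--(H4) for $\Omega_m$ and $v_m=\delta_me_1$. Hypothesis (H1) is ($\beta$). Let $K\subset\mathbb{B}$ and $C\subset S$ be compact. For large $m$ we have $|\zeta|\le1-\frac3m$ on $K$, and $|\sigma|\le m$, $\operatorname{Re}\sigma>|\sigma|/m$ on $C$. For $\sigma\in C$ the number $\sigma\delta_m$ then has modulus less than $\eta_m$ by ($\gamma$) and satisfies $\operatorname{Re}(\sigma\delta_m)>|\sigma\delta_m|/m$. Lemma~\ref{lem:cone}(1) with $w=F_m(\zeta)$ gives (H2), and with $w=0$ it gives (H3). For $s>0$ and $m\ge s$ we have $s\delta_m<\eta_m$, and Lemma~\ref{lem:cone}(2) gives (H4). Proposition~\ref{prop:key} with $T=L-1$ yields $\limsup_m\beta_m(L\delta_m)/\beta_m(\delta_m)\le b$, which contradicts ($\alpha$).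
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:point}]
Let $\kappa=\frac\alpha{2+\alpha}$. We choose the ratio of scales so large that the constant in Proposition~\ref{prop:uniform} costs at most half of the gain in Lemma~\ref{lem:upper}: let $L\ge2$ be the least integer with $L^{\kappa/2}\ge2(d+1)^{d+1}$, and let $\varepsilon=\varepsilon(d,L)$, which depends only on $d$ and $\alpha$. Let $(\Omega,p)$ satisfy (a)--(c) and let $\beta(\delta)=k_\Omega(p+\delta\nu)$. By Proposition~\ref{prop:uniform} there is $\delta_1>0$ such that for $0<\delta\le\delta_1$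
\[
\beta(L\delta)\le2(d+1)^{d+1}L^{-(d+1)}\beta(\delta)\le L^{-(d+1)+\kappa/2}\beta(\delta).
\]
Applying this with $\delta=L^{-1}\delta_1,\dots,L^{-m}\delta_1$ gives
\[
\beta(L^{-m}\delta_1)\ge L^{m(d+1-\kappa/2)}\beta(\delta_1)\qquad(m\ge0),
\]
and $\beta(\delta_1)>0$. If $p$ were Levi-degenerate, Lemma~\ref{lem:upper} would give $\beta(L^{-m}\delta_1)\le C''L^{m(d+1-\kappa)}$ for large $m$, hence $L^{m\kappa/2}\le C''/\beta(\delta_1)$ for all large $m$, which is false. So the semidefinite Levi form at $p$ has no nonzero null vector; it is positive definite.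
\end{proof}

To pass to the global statements we need condition (b), which may fail at some degenerate points. A disc in the boundary consists of degenerate points, so it cannot pass through an extremal point of the degenerate set.

\begin{lemma}\label{lem:extreme}
Let $\Omega$ be a bounded pseudoconvex domain with $C^2$ boundary that is not strongly pseudoconvex. Then some Levi-degenerate point of $\partial\Omega$ satisfies condition \emph{(b)} of Theorem~\ref{thm:point}.
\end{lemma}

\begin{proof}
Let $E\subset\partial\Omega$ be the set of Levi-degenerate points. It is nonempty, since the Levi form is semidefinite everywhere and not definite somewhere. It is closed: if $p_n\in E$ tend to $q$, a limit point of unit null vectors at $p_n$ is a unit null vector at $q$, by continuity of the first and second derivatives of $\rho$. Choose $p\in E$ maximizing $|z|$ over the compact set $E$. Let $g:\mathbb{D}\to\partial\Omega$ be holomorphic with $g(0)=p$, and suppose that $g$ is not constant. Applying $\partial_\xi$ and $\partial_\xi\partial_{\bar\xi}$ to $\rho\circ g\equiv0$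 gives
\[
\sum_j\rho_{z_j}(g)\,g_j'=0,\qquad\sum_{j,k}\rho_{z_j\bar z_k}(g)\,g_j'\overline{g_k'}=0 .
\]
So $g'(\xi)$ is a complex tangent vector at $g(\xi)$ on which the Levi form vanishes, and $g(\xi)\in E$ wherever $g'(\xi)\ne0$. Such $\xi$ are dense in $\mathbb{D}$ and $E$ is closed, so $g(\mathbb{D})\subset E$. Then the subharmonic function $|g|^2$ attains its maximum at $0$ and is constant, whence $0=\Delta|g|^2=4|g'|^2$. This contradicts the assumption on $g$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:gap} and Theorem~\ref{thm:main}]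
The implication (1)$\Rightarrow$(2) is result (i) of the introduction, and (2)$\Rightarrow$(3) is immediate. Assume (3) and suppose that $\Omega$ is not strongly pseudoconvex. The Levi-degenerate point $p$ given by Lemma~\ref{lem:extreme} satisfies (b); it satisfies (a) because the boundary is $C^{2,\alpha}$, and (c) by (3). Theorem~\ref{thm:point} says that the Levi form at $p$ is positive definite, a contradiction. So (3)$\Rightarrow$(1). Theorem~\ref{thm:main} is the implication (2)$\Rightarrow$(3)$\Rightarrow$(1), which does not use (i).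
\end{proof}

\begin{thebibliography}{9}

\bibitem{DF} Diederich and Forn\ae ss, \emph{Invent. Math.} 39 (1977).

\bibitem{Zimmer} Andrew Zimmer, \emph{Subelliptic estimates from Gromov hyperbolicity}, arXiv:1904.10861 (2019).

\end{thebibliography}
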